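\title{Hilbert spaces have infinite projective and injective dimension}

\begin{abstract}
We prove that every infinite-dimensional Hilbert space has infinite projective dimension and infinite injective dimension in the category of Banach spaces and bounded operators, which settles a conjecture posed in a paper of Castillo. The same holds for every Banach space that contains uniformly complemented copies of $\ell_2^n$, and such a space has no finite resolution by $\mathcal{L}_1$-spaces or by $\mathcal{L}_\infty$-spaces. The main tool is a lifting theorem: through the first map of a finite exact complex of injective spaces, operators defined on $\ell_2^M$ lift at a cost $O(M^{\eta})$ for every $\eta>0$. Through the Rademacher quotient map the cost is $\sqrt{M}$. The lifting theorem is proved by comparing the given complex with a finite-dimensional complex of vector-valued $L_1$-spaces that starts at $\ell_2^{N^n}$ and is exact up to logarithmic constants.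
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The two dimensions}

We work with Banach spaces over $\mathbb{K}=\mathbb{R}$ or $\mathbb{C}$; operators are bounded and linear, and $L(E,F)$ is the space of operators from $E$ to $F$. A sequence of spaces and operators is \emph{exact} if the kernel of each operator equals the range of the preceding one. In particular, the operators in an exact sequence have closed range.

A Banach space $P$ is \emph{projective} if for every surjective operator $q\colon Z\to W$ every operator $T\colon P\to W$ lifts through $q$, that is, $T=q\tilde T$ for some $\tilde T\in L(P,Z)$; equivalently, $P$ is isomorphic to $\ell_1(\Gamma)$ for some set $\Gamma$. A Banach space $I$ is \emph{injective} if every operator into $I$ defined on a closed subspace of a Banach space extends to the whole space. The spaces $\ell_\infty(\Gamma)$ are injective: one extends coordinate by coordinate with the Hahn--Banach theorem.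

A \emph{projective presentation} of $X$ is an exact sequence
\[
\cdots\xrightarrow{d_3}P_2\xrightarrow{d_2}P_1\xrightarrow{d_1}P_0\xrightarrow{d_0}X\to0
\]
with every $P_n$ projective. Put $K_0=X$ and $K_n=\ker d_{n-1}$ for $n\ge1$. The \emph{projective dimension} $\mathfrak{p}(X)$ is the smallest $n$ for which $K_n$ is projective, and $\mathfrak{p}(X)=\infty$ if there is no such $n$. An \emph{injective presentation} of $X$ is an exact sequence
\[
0\to X\xrightarrow{u^0}I^0\xrightarrow{u^1}I^1\xrightarrow{u^2}I^2\to\cdots
\]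
with every $I^n$ injective. Put $C_0=X$, $C_1=I^0/u^0(X)$ and $C_n=I^{n-1}/u^{n-1}(I^{n-2})$ for $n\ge2$. The \emph{injective dimension} $\mathfrak{i}(X)$ is the smallest $n$ for which $C_n$ is injective, and $\mathfrak{i}(X)=\infty$ if there is no such $n$. Every Banach space is a quotient of some $\ell_1(\Gamma)$ and embeds isometrically in some $\ell_\infty(\Gamma)$; applying this to the successive kernels and cokernels shows that presentations exist. Neither dimension depends on the presentation chosen (for $\mathfrak{i}$ the proof is recalled in Lemma~\ref{lem:schanuel}).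

The dimensions count the steps after which a presentation can be stopped. Thus $\mathfrak{p}(X)\le1$ says that $X$ is the quotient of a projective space by a projective subspace, and $\mathfrak{i}(X)\le 1$ says that $X$ sits in an injective space $I^0$ with $I^0/X$ injective.

Recall that $X$ is an \emph{$\mathcal{L}_1$-space} if there is $\lambda\ge1$ such that every finite-dimensional subspace of $X$ lies in a finite-dimensional subspace $F$ whose Banach--Mazur distance to $\ell_1^{\dim F}$ is at most $\lambda$; \emph{$\mathcal{L}_\infty$-spaces} are defined in the same way with $\ell_\infty^{\dim F}$. Let $\mathcal{K}$ be Kadec's complementably universal space for Banach spaces with a basis (M.~I.~Kadec, 1971; A.~Pe\l czy\'nski, 1969): a space with a basis that contains a complemented copy of every Banach space with a basis. The following facts are known.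
\begin{itemize}
\item $\mathfrak{p}(X)=0$ if and only if $X$ is projective.
\item There is a quotient $\mathcal{B}$ of $c_0$ with $\mathfrak{p}(\mathcal{B}^*)=1$.
\item $\mathfrak{p}(X)=\infty$ whenever $X$ is a non-projective $\mathcal{L}_1$-space.
\item $\mathfrak{p}(\mathcal{K})=\infty$.
\end{itemize}

\subsection{The question and the results}

What are the dimensions of a Hilbert space? A finite-dimensional space is isomorphic to $\ell_1^M$ and to $\ell_\infty^M$, so both of its dimensions are $0$, and whatever happens for $\ell_2$ is decided by how the constants for $\ell_2^M$ grow with $M$. An operator on $\ell_2^M$ lifts through any fixed surjection at a cost $O(\sqrt{M})$, by lifting the images of the basis vectors, and there are surjections for which this crude bound cannot be improved (Lemma~\ref{lem:rad}). In this quantitative sense $\ell_2^M$ is as far from projective as the trivial estimate allows, and one guesses that finitely many steps of a presentation cannot repair this. On the other hand, the space $\mathcal{B}^*$ shows that a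 non-projective space may have finite dimension, and the spaces $K_n$ and $C_n$ come with no explicit description. The conjecture posed in \cite{Castillo} is that \emph{$\mathfrak{p}(H)=\infty$ and $\mathfrak{i}(H)=\infty$ for every infinite-dimensional Hilbert space $H$}. We prove it.

\begin{theorem}\label{thm:hilbert}
For every infinite-dimensional Hilbert space $H$ we have $\mathfrak{p}(H)=\infty$ and $\mathfrak{i}(H)=\infty$.
\end{theorem}

Only the finite-dimensional Euclidean pieces of $H$ matter. We say that $X$ \emph{contains uniformly complemented $\ell_2^n$'s} if there are operators $j_n\colon\ell_2^n\to X$ and $\pi_n\colon X\to\ell_2^n$ with $\pi_nj_n=\mathrm{id}$ and $\sup_n\|j_n\|\|\pi_n\|<\infty$.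

\begin{theorem}\label{thm:general}
Let $X$ contain uniformly complemented $\ell_2^n$'s. Then $\mathfrak{p}(X)=\mathfrak{i}(X)=\infty$. Moreover, there is no finite exact sequence $0\to F_n\to\dots\to F_0\to X\to0$ with all $F_k$ $\mathcal{L}_1$-spaces, and no finite exact sequence $0\to X\to G^0\to\dots\to G^n\to0$ with all $G^k$ $\mathcal{L}_\infty$-spaces.
\end{theorem}

The second sentence says more than the first: a non-projective $\mathcal{L}_1$-space $X$ has $\mathfrak{p}(X)=\infty$, and yet $0\to X\to X\to0$ is a finite sequence of the kind excluded here. Theorem~\ref{thm:general} covers every space with a complemented copy of $\ell_2$, among them $\mathcal{K}$, since $\ell_2$ has a basis. Complementation cannot be dropped: $\ell_\infty$ contains $\ell_2$ isometrically and $\mathfrak{i}(\ell_\infty)=0$.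

\begin{corollary}\label{cor:type}
Every infinite-dimensional Banach space $X$ of nontrivial type has $\mathfrak{p}(X)=\mathfrak{i}(X)=\infty$. This includes $\ell_p$ and $L_p$ for $1<p<\infty$ and all infinite-dimensional superreflexive spaces.
\end{corollary}

Everything follows from one statement about finite complexes, where a \emph{complex} is a sequence in which the composition of two consecutive operators is zero.

\begin{theorem}[Lifting theorem]\label{thm:lift}
Let $J^0\xrightarrow{d^0}J^1\xrightarrow{d^1}\cdots\xrightarrow{d^{s-1}}J^s\to0$, with $s\ge1$, be a complex of injective Banach spaces, exact at $J^1,\dots,J^s$, and let $Z^1=d^0(J^0)$ (so $Z^1=\ker d^1$, and $Z^1=J^1$ if $s=1$). For every $\eta>0$ there is $C$ such that for all $M\ge1$ every $T\in L(\ell_2^M,Z^1)$ has a lifting $\tilde T\in L(\ell_2^M,J^0)$, $d^0\tilde T=T$, with $\|\tilde T\|\le CM^{\eta}\|T\|$.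
\end{theorem}

Section~\ref{sec:prelim} collects the standard facts. Section~\ref{sec:deduce} derives the results above from Theorem~\ref{thm:lift} by placing, in front of a finite injective presentation, a surjection through which lifting costs $\sqrt{M}$. Section~\ref{sec:small} works out the cases $s=1$ and $s=2$, where the method is already visible: an operator on $\ell_2^{N^s}$ is made to factor, at a cost $N^{o(1)}$, through an $L_1$-space with values in $\ell_2^{N^{s-1}}$, so that lifting in dimension $N^s$ costs hardly more than lifting in dimension $N^{s-1}$. The factorization comes from a finite-dimensional complex built in Section~\ref{sec:complex} from two probabilistic lemmas proved in Section~\ref{sec:prob}. Section~\ref{sec:proof} proves Theorem~\ref{thm:lift}.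

\section{Preliminaries}\label{sec:prelim}

We write $[n]=\{1,\dots,n\}$, $|\cdot|$ for the norm of a Hilbert space, and $\log$ for the natural logarithm. The cube $\Delta_N=\{\pm1\}^N$ carries the uniform probability; its points are $\varepsilon=(\varepsilon_1,\dots,\varepsilon_N)$ and $\mathbb{E}_\varepsilon$ is the expectation. The coordinate functions $\varepsilon_l$ are orthonormal in $L_2(\Delta_N)$.

\subsection{Exact sequences and injective spaces}

We use four standard facts.
\begin{itemize}
\item[(F1)] If $d\colon J\to Z$ is onto, there is $c\ge1$, an \emph{openness constant}, such that every $z\in Z$ has a preimage of norm at most $c\|z\|$ (open mapping theorem).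
\item[(F2)] If $J$ is injective, there is $\iota\ge1$, an \emph{extension constant}, such that every operator $T$ from a subspace of a Banach space into $J$ extends with norm at most $\iota\|T\|$. Indeed, embed $J$ isometrically in $\ell_\infty(\Gamma)$; the identity of $J$ extends to a projection $\Pi$ of $\ell_\infty(\Gamma)$ onto $J$; extend $T$ into $\ell_\infty(\Gamma)$ with the same norm and compose with $\Pi$.
\item[(F3)] Finite direct sums and complemented subspaces of injective spaces are injective. If $0\to I\to W\to C\to0$ is exact and $I$ is injective, then the image of $I$ is complemented and $W\cong I\oplus C$.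
\item[(F4)] The dual of an exact sequence is exact. If $A\xrightarrow{u}B\xrightarrow{v}C$ is exact at $B$ and $v$ has closed range, then $\ker u^*=u(A)^\perp=(\ker v)^\perp=v^*(C^*)$, the last equality by the closed range theorem.
\end{itemize}

In an injective presentation, $u^n$ induces an isomorphism of $C_n$ onto the closed subspace $\ker u^{n+1}$ of $I^n$, so the presentation splits into short exact sequences $0\to C_n\to I^n\to C_{n+1}\to0$, $n\ge0$.

\begin{lemma}\label{lem:schanuel}
Let $C_n$ and $C_n'$ come from two injective presentations $(I^n)$ and $(I'^n)$ of $X$. Then $C_n$ is injective if and only if $C_n'$ is injective.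
\end{lemma}

\begin{proof}
Let $0\to Y\xrightarrow{j}I\to C\to0$ and $0\to Y\xrightarrow{j'}I'\xrightarrow{\pi'}C'\to0$ be exact with $I,I'$ injective, and let $W$ be the quotient of $I\oplus I'$ by the closed subspace $\{(jy,-j'y):y\in Y\}$. The map $a\mapsto[(a,0)]$ from $I$ to $W$ is one-to-one, the map $[(a,a')]\mapsto\pi'a'$ from $W$ to $C'$ is onto, and the kernel of the second consists of the classes $[(a,j'y)]=[(a+jy,0)]$, which form the range of the first. By (F3), $W\cong I\oplus C'$, and by symmetry $W\cong I'\oplus C$.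

We show by induction that $C_n\oplus A\cong C_n'\oplus A'$ for some injective $A,A'$; by (F3) this proves the lemma. For $n=0$ take $A=A'=0$. For the inductive step, apply the first paragraph to $0\to C_n\oplus A\to I^n\oplus A\to C_{n+1}\to0$ and $0\to C_n'\oplus A'\to I'^n\oplus A'\to C'_{n+1}\to0$; it gives $C_{n+1}\oplus I'^n\oplus A'\cong C'_{n+1}\oplus I^n\oplus A$.
\end{proof}

\begin{lemma}\label{lem:finite}
We have $\mathfrak{i}(X)\le m$ if and only if there is an exact sequence $0\to X\to I^0\to\dots\to I^m\to0$ with all $I^k$ injective.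
\end{lemma}

\begin{proof}
Such a sequence, continued by zeros, is an injective presentation with $C_m\cong I^m$. Conversely, if $m'=\mathfrak{i}(X)\le m$, take $0\to X\to I^0\to\dots\to I^{m'-1}\to C_{m'}\to0$ (for $m'=0$, the sequence $0\to X\to X\to 0$) and append $m-m'$ zeros.
\end{proof}

For a Banach space $X$ let $\ell_\infty(\mathbb{N};X)$ be the space of bounded sequences in $X$ with the supremum norm.

\begin{lemma}\label{lem:perm}
\begin{itemize}
\item[(a)] If $Y$ is isomorphic to a complemented subspace of $W$, then $\mathfrak{i}(Y)\le\mathfrak{i}(W)$.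
\item[(b)] $\mathfrak{i}(\ell_\infty(\mathbb{N};X))\le\mathfrak{i}(X)$.
\item[(c)] $\mathfrak{i}(X^*)\le\mathfrak{p}(X)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $W\cong Y\oplus Y'$ and $k=\mathfrak{i}(W)<\infty$. The direct sum of injective presentations of $Y$ and $Y'$ is an injective presentation of $W$, with $C_k(W)\cong C_k(Y)\oplus C_k(Y')$. By Lemma~\ref{lem:schanuel} this space is injective, and by (F3) so is $C_k(Y)$.

(b) Let $m=\mathfrak{i}(X)<\infty$ and apply $\ell_\infty(\mathbb{N};\cdot)$ to the sequence of Lemma~\ref{lem:finite}, the operators acting coordinatewise. The result is exact: a bounded sequence in the kernel of one map has, by (F1), a bounded sequence of preimages under the preceding map. Its terms $\ell_\infty(\mathbb{N};I^k)$ are injective: the coordinates of an operator $T$ into $\ell_\infty(\mathbb{N};I^k)$ extend with norms at most $\iota\|T\|$ by (F2).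

(c) If $K_n$ is projective, then $0\to K_n\to P_{n-1}\to\dots\to P_0\to X\to0$ is exact (for $n=0$ read $0\to X\to X\to0$). By (F4) the dual sequence $0\to X^*\to P_0^*\to\dots\to P_{n-1}^*\to K_n^*\to0$ is exact, and its terms after $X^*$ are isomorphic to spaces $\ell_1(\Gamma)^*=\ell_\infty(\Gamma)$. Lemma~\ref{lem:finite} gives $\mathfrak{i}(X^*)\le n$.
\end{proof}

\subsection{Probabilistic inequalities}

\begin{itemize}
\item[(K1)] For $t\ge2$ and $h_1,\dots,h_N$ in a Hilbert space,
$(\mathbb{E}_\varepsilon|\sum_l\varepsilon_lh_l|^t)^{1/t}\le\sqrt{t}\,(\sum_l|h_l|^2)^{1/2}$.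
For real numbers this is Khinchine's inequality. In general, let $h_{l,k}$ be the real coordinates of $h_l$ in an orthonormal basis of the real span; the triangle inequality in $L_{t/2}$ gives $\|\sum_k(\sum_l\varepsilon_lh_{l,k})^2\|_{t/2}\le\sum_k\|\sum_l\varepsilon_lh_{l,k}\|_t^2\le t\sum_{k,l}h_{l,k}^2$.
\item[(K2)] In any normed space, $(\mathbb{E}_\varepsilon\|\sum_l\varepsilon_lx_l\|^2)^{1/2}\le\sqrt2\,\mathbb{E}_\varepsilon\|\sum_l\varepsilon_lx_l\|$ (Kahane's inequality, with the constant of Lata\l a and Oleszkiewicz). For scalars the left side is $|x|$, so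
\begin{equation}\label{eq:khin}
\tfrac{1}{\sqrt2}|x|\le\mathbb{E}_\varepsilon\Big|\sum_lx_l\varepsilon_l\Big|\le|x|\qquad(x\in\ell_2^N).
\end{equation}
\item[(H)] Hoeffding's inequality: if $\xi_1,\dots,\xi_m$ are independent, take values in an interval of length $L$ and have common mean $\mu$, then $P(|\frac1m\sum_i\xi_i-\mu|>u)\le2e^{-2mu^2/L^2}$.
\item[(N)] The unit sphere of a normed space of real dimension $k$ has a $\frac18$-net with at most $17^k$ points: the balls of radius $\frac1{16}$ around the points of a maximal $\frac18$-separated set are disjoint and lie in the ball of radius $\frac{17}{16}$, and one compares volumes.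
\end{itemize}

\section{From the lifting theorem to infinite dimension}\label{sec:deduce}

To contradict Theorem~\ref{thm:lift} we need a surjection from an injective space through which Euclidean spaces lift badly. The adjoint of the embedding in \eqref{eq:khin} is one. Let
\[
q_M\colon L_\infty(\Delta_M)\to\ell_2^M,\qquad q_Mf=(\mathbb{E}_\varepsilon\,\varepsilon_jf(\varepsilon))_{j\le M}.
\]

\begin{lemma}\label{lem:rad}
We have $\|q_M\|\le1$, and every $a\in\ell_2^M$ equals $q_Mf$ for some $f$ with $\|f\|_\infty\le\sqrt2\,|a|$. If $U\in L(\ell_2^M,L_\infty(\Delta_M))$ and $q_MU=\mathrm{id}$, then $\|U\|\ge\sqrt{M}$.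
\end{lemma}

\begin{proof}
Bessel's inequality gives $|q_Mf|\le\|f\|_2\le\|f\|_\infty$. Given $a$, the functional $\sum_jx_j\varepsilon_j\mapsto\sum_ja_jx_j$ on the span of the $\varepsilon_j$ in $L_1(\Delta_M)$ has norm at most $\sqrt2\,|a|$ by \eqref{eq:khin}. Its Hahn--Banach extension is $g\mapsto\mathbb{E}_\varepsilon fg$ with $\|f\|_\infty\le\sqrt2\,|a|$, and $q_Mf=a$.

Let $f_j=Ue_j$. For each $\varepsilon$ we have $(\sum_j|f_j(\varepsilon)|^2)^{1/2}=\sup_{|x|\le1}|\sum_jx_jf_j(\varepsilon)|\le\|U\|$. Since $\mathbb{E}_\varepsilon\,\varepsilon_jf_j(\varepsilon)=1$ for each $j$, the Cauchy--Schwarz inequality gives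
\[
M=\mathbb{E}_\varepsilon\sum_{j\le M}\varepsilon_jf_j(\varepsilon)\le\sqrt{M}\;\mathbb{E}_\varepsilon\Big(\sum_{j\le M}|f_j(\varepsilon)|^2\Big)^{1/2}\le\sqrt{M}\,\|U\|.\qedhere
\]
\end{proof}

So each single vector lifts through $q_M$ at a cost $\sqrt2$, while a linear lifting costs $\sqrt{M}$, which is what the obvious choice $Ue_j=\varepsilon_j$ costs. We glue the maps $q_M$ together. Let
\[
Y=\Big(\bigoplus_{n\ge1}\ell_2^n\Big)_{\ell_\infty},\qquad J=\Big(\bigoplus_{n\ge1}L_\infty(\Delta_n)\Big)_{\ell_\infty},\qquad\mathbf{q}\colon J\to Y,\quad\mathbf{q}(f_n)_n=(q_nf_n)_n .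
\]
The space $J$ is $\ell_\infty(\Gamma)$ for $\Gamma$ the disjoint union of the cubes, hence injective, and $\mathbf{q}$ is bounded and onto by Lemma~\ref{lem:rad}.

\begin{proposition}\label{prop:Y}
$\mathfrak{i}(Y)=\infty$.
\end{proposition}

\begin{proof}
Suppose $\mathfrak{i}(Y)=m<\infty$ and let $0\to Y\xrightarrow{u^0}I^0\to\dots\to I^m\to0$ be as in Lemma~\ref{lem:finite}. Consider
\[
J\xrightarrow{\;u^0\mathbf{q}\;}I^0\to I^1\to\dots\to I^m\to0 .
\]
Since $\mathbf{q}$ is onto, the range of the first map is $u^0(Y)$, so this is a complex of injective spaces as in Theorem~\ref{thm:lift}, with $s=m+1$ and $Z^1=u^0(Y)$. Let $i_M\colon\ell_2^M\to Y$ be the inclusion of the $M$-th summand. Theorem~\ref{thm:lift} with $\eta=\frac14$ gives $\tilde T_M\in L(\ell_2^M,J)$ with $u^0\mathbf{q}\tilde T_M=u^0i_M$ and $\|\tilde T_M\|\le C\|u^0\|M^{1/4}$. As $u^0$ is one-to-one, $\mathbf{q}\tilde T_M=i_M$, so the $M$-th coordinate $U_M$ of $\tilde T_M$ satisfies $q_MU_M=\mathrm{id}$. Lemma~\ref{lem:rad} gives $\sqrt{M}\le C\|u^0\|M^{1/4}$ for all $M$, which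 is false.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The space $X$ comes with no surjection like $\mathbf{q}$, so we pass from $X$ to $Y$. Replacing $j_n$ by $j_n/\|j_n\|$ and $\pi_n$ by $\|j_n\|\pi_n$, we have $\|j_n\|=1$ and $\sup_n\|\pi_n\|<\infty$. The operators $(y_n)_n\mapsto(j_ny_n)_n$ and $(x_n)_n\mapsto(\pi_nx_n)_n$ are then bounded and their composition is the identity of $Y$, so $Y$ is isomorphic to a complemented subspace of $\ell_\infty(\mathbb{N};X)$. By Proposition~\ref{prop:Y} and Lemma~\ref{lem:perm}(a),(b),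
\[
\infty=\mathfrak{i}(Y)\le\mathfrak{i}(\ell_\infty(\mathbb{N};X))\le\mathfrak{i}(X).
\]

The hypothesis passes to the dual: $j_n^*\pi_n^*$ is the identity of $(\ell_2^n)^*$, which is isometric to $\ell_2^n$, and $\|\pi_n^*\|\|j_n^*\|=\|\pi_n\|\|j_n\|$. Hence $\mathfrak{i}(X^*)=\mathfrak{i}(X^{**})=\infty$, and Lemma~\ref{lem:perm}(c) gives $\mathfrak{p}(X)=\infty$.

By results of Lindenstrauss and Rosenthal, duals of $\mathcal{L}_1$-spaces and biduals of $\mathcal{L}_\infty$-spaces are injective. An exact sequence $0\to F_n\to\dots\to F_0\to X\to0$ of $\mathcal{L}_1$-spaces dualizes, by (F4), to $0\to X^*\to F_0^*\to\dots\to F_n^*\to0$, and Lemma~\ref{lem:finite} gives $\mathfrak{i}(X^*)\le n$. An exact sequence $0\to X\to G^0\to\dots\to G^n\to0$ of $\mathcal{L}_\infty$-spaces, dualized twice, gives $\mathfrak{i}(X^{**})\le n$. Both conclusions contradict the previous paragraph.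
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hilbert}]
Let $(e_k)$ be an orthonormal sequence in $H$, let $j_n$ map $\ell_2^n$ isometrically onto the span of $e_1,\dots,e_n$, and let $\pi_nh=(\langle h,e_k\rangle)_{k\le n}$. Then $\pi_nj_n=\mathrm{id}$ and $\|j_n\|\|\pi_n\|=1$, so Theorem~\ref{thm:general} applies.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:type}]
Recall that $X$ has \emph{nontrivial type} if there are $p>1$ and $C$ with $\mathbb{E}_\varepsilon\|\sum_l\varepsilon_lx_l\|\le C(\sum_l\|x_l\|^p)^{1/p}$ for all finite families in $X$, and that $X$ is \emph{$K$-convex} if the Rademacher projections $f\mapsto\sum_l\varepsilon_l\,\mathbb{E}_\varepsilon(\varepsilon_lf)$ on $L_2(\Delta_N;X)$ are bounded uniformly in $N$. Spaces of nontrivial type are $K$-convex (Pisier), and infinite-dimensional $K$-convex spaces contain uniformly complemented $\ell_2^n$'s (Figiel and Tomczak-Jaegermann). Theorem~\ref{thm:general} applies. The spaces listed in the corollary have nontrivial type.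
\end{proof}

\section{Lifting constants and the cases $s=1$ and $s=2$}\label{sec:small}

\subsection{Lifting constants}

For a surjective operator $d\colon J\to Z$ and $M\ge1$ put
\[
h_d(M)=\max\Big(1,\ \sup_{T\in L(\ell_2^M,Z),\,\|T\|\le1}\ \inf\{\|\tilde T\|:\tilde T\in L(\ell_2^M,J),\ d\tilde T=T\}\Big).
\]
Theorem~\ref{thm:lift} says that $h_{d}(M)=O(M^\eta)$ for all $\eta>0$ when $d$ is the map $d^0\colon J^0\to Z^1$.

The spaces on which we shall lift operators are built from Hilbert spaces by $\ell_1$-sums. Given a finite set $A$, weights $\mu(\alpha)>0$ and finite-dimensional Hilbert spaces $H_\alpha$, $\alpha\in A$, let $L_1(A,\mu;(H_\alpha))$ be the space of families $x=(x(\alpha))_\alpha$, $x(\alpha)\in H_\alpha$, with norm $\|x\|=\sum_\alpha\mu(\alpha)|x(\alpha)|$. We call such a space an \emph{$L_1$-sum} and $\max_\alpha\dim H_\alpha$ its \emph{width}. For a finite probability space $\Omega$, the space $L_1(\Omega;\ell_2^M)$ is an $L_1$-sum of width $M$, and a finite $\ell_1$-sum of $L_1$-sums is an $L_1$-sum over the disjoint union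 of the index sets.

\begin{lemma}\label{lem:h}
Let $d\colon J\to Z$ be onto with openness constant $c\ge1$.
\begin{itemize}
\item[(i)] $h_d$ is nondecreasing.
\item[(ii)] $h_d(M)\le c\sqrt{M}$.
\item[(iii)] If $E$ is an $L_1$-sum of width at most $M$, every $S\in L(E,Z)$ has a lifting $W\in L(E,J)$, $dW=S$, with $\|W\|\le2h_d(M)\|S\|$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $M\le M'$, compose $T\in L(\ell_2^M,Z)$ with the coordinate projection $\ell_2^{M'}\to\ell_2^M$, lift, and restrict to $\ell_2^M$.
(ii) Choose $v_j\in J$ with $dv_j=Te_j$ and $\|v_j\|\le c\|T\|$, and put $\tilde Te_j=v_j$. Then $\|\tilde Tx\|\le c\|T\|\sum_j|x_j|\le c\sqrt{M}\|T\||x|$.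
(iii) An operator $S$ on $E=L_1(A,\mu;(H_\alpha))$ has the form $Sx=\sum_\alpha\mu(\alpha)S_\alpha x(\alpha)$ with $S_\alpha\in L(H_\alpha,Z)$, and $\|S\|=\max_\alpha\|S_\alpha\|$. By (i), each $S_\alpha$ has a lifting $W_\alpha$ of norm at most $2h_d(M)\|S_\alpha\|$, the factor $2$ allowing for an infimum that is not attained. Put $Wx=\sum_\alpha\mu(\alpha)W_\alpha x(\alpha)$.
\end{proof}

Part (iii) is the quantitative form of the projectivity of $\ell_1$: the number of atoms costs nothing, only the width counts.

In the rest of this section $J^0\to\dots\to J^s\to0$ is as in Theorem~\ref{thm:lift}, $h=h_{d^0}$, the number $\iota$ is an extension constant for all $J^k$, and $c\ge1$ bounds the norms of the $d^k$ and is an openness constant for each $d^k$ as a map onto its range.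

\subsection{The case $s=1$: extend, then lift}

Here $d^0\colon J^0\to J^1$ is onto. Let $T\in L(\ell_2^N,J^1)$, $\|T\|\le1$, and let $\rho\colon\ell_2^N\to L_1(\Delta_N)$, $\rho x=\sum_lx_l\varepsilon_l$. By \eqref{eq:khin}, $T\rho^{-1}$ has norm at most $\sqrt2$ on the range of $\rho$. Because $J^1$ is injective, it extends to $S\in L(L_1(\Delta_N),J^1)$ with $\|S\|\le\sqrt2\,\iota$. Because $L_1(\Delta_N)$ has width $1$, $S$ lifts to $W$ with $\|W\|\le2c\|S\|$. Then $W\rho$ lifts $T$, and $h(N)\le2\sqrt2\,\iota c$ for all $N$. Through the argument of Section~\ref{sec:deduce}, this case alone shows that a Hilbert space of infinite dimension is neither injective nor projective.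

\subsection{The case $s=2$: trading dimension $N^2$ for dimension $N$}

Now $T$ takes values in $Z^1=\ker d^1$. We can still extend $T\rho^{-1}$ to $S_1\colon L_1(\Delta_N)\to J^1$, but $S_1$ need not take values in $Z^1$, and only operators into $Z^1$ can be lifted. The defect $d^1S_1$ vanishes on the range of $\rho$. To remove it by the method of the case $s=1$, applied to the surjection $d^1\colon J^1\to J^2$, one would have to embed the quotient $L_1(\Delta_N)/\rho(\ell_2^N)$ in a further $L_1$-space with a good constant. We do not attempt this. We give up width $1$ in the middle term instead, and ask only that the width be smaller than the dimension we start from.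

Regard $\ell_2^{N^2}$ as the space of matrices $x=(x_{kl})$ and randomize one index at a time. Let $\Omega_1,\Omega_2$ be finite probability spaces, each with a map $r=(r_1,\dots,r_N)$ into $\{\pm1\}^N$. Put
\[
E_2=\ell_2^{N^2},\qquad E_1=L_1(\Omega_2;\ell_2^N)\oplus_1L_1(\Omega_1;\ell_2^N),\qquad E_0=L_1(\Omega_1\times\Omega_2),
\]
and define $\partial\colon E_2\to E_1$ and $\partial\colon E_1\to E_0$ by $\partial x=(a,b)$ with
\[
a_k(\omega_2)=-\sum_lr_l(\omega_2)x_{kl},\qquad b_l(\omega_1)=\sum_kr_k(\omega_1)x_{kl},
\]
\[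
\partial(a,b)(\omega_1,\omega_2)=\sum_kr_k(\omega_1)a_k(\omega_2)+\sum_lr_l(\omega_2)b_l(\omega_1).
\]
Substituting the first formulas in the last gives $\partial\partial x=0$. Assume that both maps have norm at most $4$ and that, for some $\kappa\ge1$,
\begin{equation}\label{eq:ex2}
\|x\|\le\kappa\|\partial x\|\quad(x\in E_2),\qquad\operatorname{dist}(z,\partial E_2)\le\kappa\|\partial z\|\quad(z\in E_1).
\end{equation}
Let $T\in L(E_2,Z^1)$, $\|T\|\le1$.
\begin{enumerate}
\item The operator $\partial x\mapsto Tx$ on $\partial E_2$ has norm at most $\kappa$. Extend it to $S_1\in L(E_1,J^1)$: $S_1\partial=T$ and $\|S_1\|\le\iota\kappa$.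
\item The defect $G=d^1S_1$ vanishes on $\partial E_2$, because $d^1T=0$. So $\|Gz\|\le\|G\|\operatorname{dist}(z,\partial E_2)\le\kappa\|G\|\|\partial z\|$, and $\partial z\mapsto Gz$ is well defined and extends to $S_2\in L(E_0,J^2)$: $S_2\partial=d^1S_1$ and $\|S_2\|\le c(\iota\kappa)^2$.
\item The map $d^1$ is onto and $E_0$ has width $1$, so $S_2=d^1V$ with $\|V\|\le2c\|S_2\|$.
\item The corrected operator $S'=S_1-V\partial$ satisfies $d^1S'=d^1S_1-S_2\partial=0$ and $S'\partial=T-V\partial\partial=T$, and $\|S'\|\le\iota\kappa+8(c\iota\kappa)^2\le9(c\iota\kappa)^2$.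
\item Now $S'$ takes values in $Z^1$ and $E_1$ has width $N$, so $S'=d^0W$ with $\|W\|\le2h(N)\|S'\|$, and $W\partial$ lifts $T$.
\end{enumerate}
We obtain $h(N^2)\le72(c\iota\kappa)^2h(N)$. If $\kappa=N^{o(1)}$ and $h(M)$ behaved like $M^\gamma$, then $2\gamma\le\gamma$, which forces $\gamma=0$. If $\kappa$ is of order $\sqrt{N}$, the inequality says nothing beyond the trivial bound $h(N^2)\le cN$. Everything depends on the size of $\kappa$.

\subsection{Where the logarithm comes from}

The second estimate in \eqref{eq:ex2} is the hard one. Let $z=(a,b)$ and $\tau=\|\partial z\|$. Let $R\subset L_1(\Omega_1)$ be the span of $r_1,\dots,r_N$ and $Q$ the quotient map onto $L_1(\Omega_1)/R$. For fixed $\omega_2$ the first sum in $\partial(a,b)$ lies in $R$, so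
\[
\mathbb{E}_{\omega_2}\Big\|\sum_lr_l(\omega_2)Qb_l\Big\|\le\tau .
\]
Subtracting $\partial x$ from $z$ changes each $b_l$ by an arbitrary element of $R$, so we must find $b''_l$ with $Qb''_l=Qb_l$ and $b''$ small in $L_1(\Omega_1;\ell_2^N)$. Take $\Omega_2=\Delta_N$ for the moment. For each $\varepsilon$ choose a representative $f(\varepsilon)\in L_1(\Omega_1)$ of $\sum_l\varepsilon_lQb_l$ of minimal norm. The choice is not linear in $\varepsilon$, and we linearize it by taking Rademacher coefficients, $b''_l=\mathbb{E}_\varepsilon\,\varepsilon_lf(\varepsilon)$. This last operation is expensive on a large $L_1$-space. For $\Omega_1=\Delta_N$ and $f(\varepsilon)=2^N\mathbf{1}_{\{\varepsilon\}}$, which has norm $1$ for each $\varepsilon$, we get $\mathbb{E}_\varepsilon\,\varepsilon_lf(\varepsilon)(\alpha)=\alpha_l$, and this $N$-tuple has norm $\sqrt{N}=\sqrt{\log_2|\Omega_1|}$ in $L_1(\Delta_N;\ell_2^N)$. Lemma~\ref{lem:proj} shows that $\sqrt{\log|\Omega_1|}$ is also an upper bound for the loss. We therefore replace the cube by a sample of polynomial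 size on which the signs still behave like Rademacher functions (Lemma~\ref{lem:sample}). For longer complexes $\Omega_2,\Omega_3,\dots$ must be small as well, and $\Omega_2$ must reproduce Rademacher averages in the quotient $L_1(\Omega_1)/R$. So the samples are chosen one after the other, each adapted to the spaces built from the previous ones.

\section{Sampling the cube and the Rademacher projection}\label{sec:prob}

\begin{lemma}[Sampling]\label{lem:sample}
Let $V$ be a normed space of finite real dimension $d$, let $N\ge1$ and $m=320N^3(1+d)$. There are vectors $r(\omega)=(r_1(\omega),\dots,r_N(\omega))\in\{\pm1\}^N$, $\omega\in\Omega=[m]$, such that, for the uniform probability on $\Omega$,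
\begin{itemize}
\item[(S1)] $\mathbb{E}_\varepsilon\|\sum_l\varepsilon_lw_l\|\le2\,\mathbb{E}_\omega\|\sum_lr_l(\omega)w_l\|$ for all $w_1,\dots,w_N\in V$;
\item[(S2)] $\mathbb{E}_\omega|\sum_lr_l(\omega)h_l|^2\le4\sum_l|h_l|^2$ for all $h_1,\dots,h_N$ in any Hilbert space.
\end{itemize}
\end{lemma}

Property (S2) will keep the differentials bounded, and (S1) will give exactness. Only (S1) depends on $V$, and it is the reason why $m$ grows with $d$.

\begin{proof}
Choose the $m$ vectors $r(\omega)$ independently and uniformly in $\{\pm1\}^N$. We show that each property holds with probability greater than $\frac12$; then both hold for some choice.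

(S2). Let $g_{kl}=\mathbb{E}_\omega r_k(\omega)r_l(\omega)$, so $g_{kk}=1$. For $k\ne l$, $g_{kl}$ is the average of $m$ independent signs of mean $0$, and (H) with $L=2$, $u=1/N$ gives $P(|g_{kl}|>1/N)\le2e^{-m/(2N^2)}\le2e^{-160N}$. Since $2N^2e^{-160N}<\frac12$, with probability greater than $\frac12$ all off-diagonal entries have modulus at most $1/N$. Then the off-diagonal part of $(g_{kl})$ has Hilbert--Schmidt norm at most $1$, so $(g_{kl})$ has norm at most $2$ on $\ell_2^N$, and $\mathbb{E}_\omega|\sum_lr_l(\omega)x_l|^2=\sum_{k,l}g_{kl}x_l\overline{x_k}\le2|x|^2$ for scalars $x_l$. Summing over the coordinates of the $h_l$ in an orthonormal basis of their span gives (S2).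

(S1). For $w=(w_1,\dots,w_N)\in V^N$ put $\|w\|_{\mathrm{R}}=\mathbb{E}_\varepsilon\|\sum_l\varepsilon_lw_l\|$ and $\|w\|_\Omega=\mathbb{E}_\omega\|\sum_lr_l(\omega)w_l\|$. From $w_k=\mathbb{E}_\varepsilon\,\varepsilon_k\sum_l\varepsilon_lw_l$ we get $\|w_k\|\le\|w\|_{\mathrm{R}}$. Hence $\|\cdot\|_{\mathrm{R}}$ is a norm and $\|\sum_l\pm w_l\|\le N\|w\|_{\mathrm{R}}$ for all signs. Let $\mathcal{N}$ be a $\frac18$-net of the unit sphere $\Sigma$ of $\|\cdot\|_{\mathrm{R}}$ with at most $17^{Nd}$ points. For $w\in\mathcal{N}$, the number $\|w\|_\Omega$ is the average of $m$ independent variables with values in $[0,N]$ and mean $1$, so by (H)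
\[
P\big(\big|\|w\|_\Omega-1\big|>\tfrac18\big)\le2e^{-m/(32N^2)}=2e^{-10N(1+d)}.
\]
Since $17<e^3$, we have $17^{Nd}\cdot2e^{-10N(1+d)}\le2e^{-10}<\frac12$. So with probability greater than $\frac12$, $\frac78\le\|w\|_\Omega\le\frac98$ on $\mathcal{N}$. On this event let $a=\sup_\Sigma\|\cdot\|_\Omega\le N$. For $w\in\Sigma$ and $w'\in\mathcal{N}$ with $\|w-w'\|_{\mathrm{R}}\le\frac18$, the seminorm $\|\cdot\|_\Omega$ satisfies $|\|w\|_\Omega-\|w'\|_\Omega|\le a/8$. Hence $a\le\frac98+\frac a8$, that is $a\le\frac97$, and $\|w\|_\Omega\ge\frac78-\frac9{56}=\frac57>\frac12$ on $\Sigma$. This is (S1).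
\end{proof}

For an $L_1$-sum $X=L_1(A,\mu;(H_\alpha))$ let $X[\ell_2^N]$ be $X^N$ with the norm
\[
\|b\|_{X[\ell_2^N]}=\sum_\alpha\mu(\alpha)\Big(\sum_{l\le N}|b_l(\alpha)|^2\Big)^{1/2}.
\]

\begin{lemma}[Lifting Rademacher averages]\label{lem:proj}
Let $X=L_1(A,\mu;(H_\alpha))$ with $\mu(\alpha)\ge1/D$ for all $\alpha$ and $\mu(A)\le B$, where $B,D\ge1$. Let $Q\colon X\to V$ be the quotient map by a subspace of $X$. For all $w_1,\dots,w_N\in V$ there is $b\in X^N$ with $Qb_l=w_l$ and
\[
\|b\|_{X[\ell_2^N]}\le\lambda\,\mathbb{E}_\varepsilon\Big\|\sum_l\varepsilon_lw_l\Big\|,\qquad\lambda=\sqrt2\,eB\sqrt{2+\log D}.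
\]
\end{lemma}

\begin{proof}
The idea is that the Rademacher coefficients are well controlled in $L_{t'}$ for $t'>1$, by duality with (K1), and that on a space with atoms of mass at least $1/D$ the norms of $L_1$ and $L_{t'}$ are comparable when $t'-1$ is of order $1/\log D$. Let $t=2+\log D$ and let $t'\in(1,2]$ be the conjugate exponent, so $D^{1/t}\le e$. For $x\in X$ we have $|x(\alpha)|\le D\|x\|$, hence $\sum_\alpha\mu(\alpha)|x(\alpha)|^{t'}\le(D\|x\|)^{t'-1}\|x\|$, that is,
\begin{equation}\label{eq:Lt}
\Big(\sum_\alpha\mu(\alpha)|x(\alpha)|^{t'}\Big)^{1/t'}\le D^{1/t}\|x\|\le e\|x\|.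
\end{equation}
For each $\varepsilon\in\Delta_N$ choose $f(\varepsilon)\in X$ with $Qf(\varepsilon)=\sum_k\varepsilon_kw_k$ and $\|f(\varepsilon)\|=\|\sum_k\varepsilon_kw_k\|$; the quotient norm is attained because $X$ is finite-dimensional. Put $b_l=\mathbb{E}_\varepsilon\,\varepsilon_lf(\varepsilon)$. Then $Qb_l=\mathbb{E}_\varepsilon\,\varepsilon_l\sum_k\varepsilon_kw_k=w_l$. Fix $\alpha$ and let $h_1,\dots,h_N\in H_\alpha$ range over families with $\sum_l|h_l|^2\le1$. By H\"older's inequality and (K1),
\[
\Big(\sum_l|b_l(\alpha)|^2\Big)^{1/2}=\sup\Big|\sum_l\langle b_l(\alpha),h_l\rangle\Big|=\sup\Big|\mathbb{E}_\varepsilon\Big\langle f(\varepsilon)(\alpha),\sum_l\varepsilon_lh_l\Big\rangle\Big|\le\sqrt{t}\,\big(\mathbb{E}_\varepsilon|f(\varepsilon)(\alpha)|^{t'}\big)^{1/t'}.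
\]
Multiply by $\mu(\alpha)$ and sum. H\"older's inequality on $(A,\mu)$, then \eqref{eq:Lt}, then $t'\le2$ give
\[
\|b\|_{X[\ell_2^N]}\le\sqrt{t}\,\mu(A)^{1/t}\Big(\mathbb{E}_\varepsilon\sum_\alpha\mu(\alpha)|f(\varepsilon)(\alpha)|^{t'}\Big)^{1/t'}\le\sqrt{t}\,Be\,\big(\mathbb{E}_\varepsilon\|f(\varepsilon)\|^{2}\big)^{1/2}.
\]
The last factor equals $(\mathbb{E}_\varepsilon\|\sum_k\varepsilon_kw_k\|^2)^{1/2}$, and (K2) in the normed space $V$ finishes the proof.
\end{proof}

\section{The complexes $E^{(n)}$}\label{sec:complex}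

A complex of length $s$ requires a ladder with $s$ rungs, so we randomize the $n$ indices of $\ell_2([N]^n)$ one at a time. Fix $N$ and finite uniform probability spaces $\Omega_1,\dots,\Omega_n$, each with a map $r\colon\Omega_i\to\{\pm1\}^N$ satisfying (S2); the argument $\omega_i$ indicates which map is meant. For $S\subset[n]$ put
\[
E_S=L_1\Big(\prod_{i\notin S}\Omega_i;\ \ell_2([N]^S)\Big),\qquad E_p=E_p^{(n)}=\Big(\bigoplus_{|S|=p}E_S\Big)_{\ell_1},
\]
and $E_p=0$ for $p\notin\{0,\dots,n\}$. The indices in $S$ are still Euclidean, those outside $S$ have been randomized. The space $E_p$ is an $L_1$-sum of width $N^p$; in particular $E_n=\ell_2^{N^n}$ and $E_{n-1}=\bigoplus_iL_1(\Omega_i;\ell_2^{N^{n-1}})$.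

For $i\in S$ let $\rho_i\colon E_S\to E_{S\setminus\{i\}}$ be given by
\[
(\rho_ix)(\omega,\omega_i)(j)=\sum_{l=1}^Nr_l(\omega_i)\,x(\omega)(j,l),
\]
where $\omega\in\prod_{i'\notin S}\Omega_{i'}$, $j\in[N]^{S\setminus\{i\}}$ and $l$ occupies coordinate $i$. For fixed $\omega$ let $h_l=x(\omega)(\cdot,l)$. The Cauchy--Schwarz inequality and (S2) give $\mathbb{E}_{\omega_i}|\sum_lr_l(\omega_i)h_l|\le2(\sum_l|h_l|^2)^{1/2}=2|x(\omega)|$, so $\|\rho_i\|\le2$. Define $\partial\colon E_p\to E_{p-1}$ by
\[
\partial x=\sum_{i\in S}(-1)^{\nu(i,S)}\rho_ix\quad(x\in E_S),\qquad\nu(i,S)=\#\{i'\in S:i'<i\}.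
\]
Then $\|\partial\|\le2n$. For $i<i'$ in $S$ we have $\rho_i\rho_{i'}x=\rho_{i'}\rho_ix$, both being the double sum with coefficients $r_l(\omega_i)r_{l'}(\omega_{i'})$. In $\partial\partial x$ the first order has sign $(-1)^{\nu(i',S)+\nu(i,S)}$ and the second $(-1)^{\nu(i,S)+\nu(i',S)-1}$, so $\partial\partial=0$. For $n=1$ the complex is $\rho_1\colon\ell_2^N\to L_1(\Omega_1)$, and for $n=2$ it is the complex of Section~\ref{sec:small}. As a complex of vector spaces, $E^{(n)}$ is the tensor product of the $n$ two-term complexes $\ell_2^N\to L_1(\Omega_i)$; what matters here is the norm and the constant of exactness.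

\begin{proposition}\label{prop:ex}
For each $n\ge0$ there is $C_n\ge1$ such that for all $N\ge1$ one can choose $\Omega_1,\dots,\Omega_n$ as above with $|\Omega_i|\le C_nN^{C_n}$ and such that, with $\kappa_n(N)=C_n(1+\log N)^{n/2}$,
\begin{equation}\label{eq:ex}
\text{for }1\le p\le n\text{ and }x\in E_p\text{ there is }y\in E_{p+1}\text{ with }\|x-\partial y\|\le\kappa_n(N)\|\partial x\|.
\end{equation}
\end{proposition}

In particular the complex is exact at $E_1,\dots,E_n$, and for $p=n$, where $E_{n+1}=0$, \eqref{eq:ex} reads $\|x\|\le\kappa_n(N)\|\partial x\|$. No bound on $y$ is claimed; none is needed later, and the induction below produces none. The bound on $|\Omega_n|$ plays no role in \eqref{eq:ex} for the same $n$; it is carried along for the next step of the induction.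

\begin{proof}
We argue by induction on $n$. For $n=0$ there is nothing to prove, and we put $C_0=1$. Let $n\ge1$, and let $F=E^{(n-1)}$, with differential $\partial'$, be built from the spaces $\Omega_1,\dots,\Omega_{n-1}$ given by the induction hypothesis.

\emph{Step 1: $E^{(n)}$ in terms of $F$.} Let $\Omega_n$ be arbitrary for the moment, and let $|S|=p$. If $n\notin S$, then $E_S=L_1(\Omega_n;F_S)$. If $S=S'\cup\{n\}$, then $E_S=F_{S'}[\ell_2^N]$, we have $\nu(n,S)=p-1$, and $\nu(i,S)=\nu(i,S')$ for $i\in S'$. Hence, isometrically,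
\[
E_p=L_1(\Omega_n;F_p)\oplus_1F_{p-1}[\ell_2^N],\qquad\partial(a,b)=\big(\partial'a+(-1)^{p-1}\rho_nb,\ \partial'b\big),
\]
where $(\rho_nb)(\omega_n)=\sum_lr_l(\omega_n)b_l$, $\|\rho_nb\|\le2\|b\|$, and $\partial'$ acts pointwise on $a$ and coordinatewise on $b=(b_1,\dots,b_N)$.

\emph{Step 2: choice of $\Omega_n$.} Modulo $\partial'F_p$, the first component of $\partial(a,b)$ is a signed average of the classes of the $b_l$, so the sample has to be faithful on the cokernels of $\partial'$. For $1\le p\le n$ let $V_p=F_{p-1}/\partial'F_p$ with quotient map $Q$, let $V$ be the $\ell_1$-sum of $V_1,\dots,V_n$, and choose $\Omega_n$ by Lemma~\ref{lem:sample} for $V$. Then (S1) holds in each $V_p$. Put $D=\prod_{i<n}|\Omega_i|\le(C_{n-1}N^{C_{n-1}})^{n-1}$. Each of the $2^{n-1}$ spaces $F_{S'}$ has dimension at most $DN^{n-1}$ over $\mathbb{K}$, so $\dim_{\mathbb{R}}V\le2^nDN^{n-1}$ and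
\[
|\Omega_n|\le320N^3(1+2^nDN^{n-1})\le640\cdot2^nC_{n-1}^{\,n-1}N^{\,n+2+(n-1)C_{n-1}} .
\]
The space $F_{p-1}$ is an $L_1$-sum whose atoms are the pairs $(S',\omega)$ with $|S'|=p-1$ and $\omega\in\prod_{i<n,\,i\notin S'}\Omega_i$. Each has mass at least $1/D$, and the total mass is $\binom{n-1}{p-1}\le2^n$. So Lemma~\ref{lem:proj} applies to $Q\colon F_{p-1}\to V_p$ with $\lambda=\sqrt2\,e2^n\sqrt{2+\log D}\ge1$. Since $2+\log D\le2+(n-1)(\log C_{n-1}+C_{n-1}\log N)$, we have $\lambda\le\lambda_n\sqrt{1+\log N}$ with $\lambda_n$ depending only on $n$.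

\emph{Step 3: making $b$ small.} Let $1\le p\le n$, $x=(a,b)\in E_p$, $\tau=\|\partial x\|$, and let $g=\partial'a+(-1)^{p-1}\rho_nb$ be the first component of $\partial x$, so that $\mathbb{E}_{\omega_n}\|g(\omega_n)\|\le\tau$. As $Q\partial'=0$, we have $Qg(\omega_n)=(-1)^{p-1}\sum_lr_l(\omega_n)Qb_l$, and (S1) gives
\[
\mathbb{E}_\varepsilon\Big\|\sum_l\varepsilon_lQb_l\Big\|\le2\,\mathbb{E}_{\omega_n}\|Qg(\omega_n)\|\le2\tau .
\]
By Lemma~\ref{lem:proj} there is $b''\in F_{p-1}[\ell_2^N]$ with $Qb''_l=Qb_l$ and $\|b''\|\le2\lambda\tau$. Choose $b'_l\in F_p$ with $\partial'b'_l=b_l-b''_l$; we have no control of $\|b'\|$. The element $(0,b')$ of $E_{p+1}$ has $\partial(0,b')=((-1)^p\rho_nb',\,b-b'')$, so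
\[
x-\partial(0,b')=(a_1,b''),\qquad a_1=a-(-1)^p\rho_nb'.
\]

\emph{Step 4: making $a$ small.} The norm of $a_1$ is unknown, but that of $\partial'a_1$ is not. Since $\partial(a_1,b'')=\partial x$, comparing first components gives $\partial'a_1=g-(-1)^{p-1}\rho_nb''$, hence $\|\partial'a_1\|\le(1+4\lambda)\tau$. If $p=n$, then $F_p=0$, so $a_1=0$, and we put $a'=0$. If $p\le n-1$, apply \eqref{eq:ex} for $F$ to $a_1(\omega_n)\in F_p$ for each $\omega_n$ and average: there is $a'\in L_1(\Omega_n;F_{p+1})$ with $\|a_1-\partial'a'\|\le\kappa_{n-1}(N)(1+4\lambda)\tau$. For $y=(a',b')$ we have $x-\partial y=(a_1-\partial'a',\,b'')$, and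
\[
\|x-\partial y\|\le\big(5\lambda\kappa_{n-1}(N)+2\lambda\big)\tau\le(5C_{n-1}+2)\lambda_n(1+\log N)^{n/2}\,\tau .
\]
Take $C_n$ larger than $C_{n-1}$, than $(5C_{n-1}+2)\lambda_n$, and than the coefficient and the exponent in the bound for $|\Omega_n|$.
\end{proof}

The estimate \eqref{eq:ex} is used only through the following consequence.

\begin{corollary}\label{cor:ext}
Let $E=E^{(n)}$ be as in Proposition~\ref{prop:ex}, $\kappa=\kappa_n(N)$, $\partial_p=\partial|_{E_p}$, and let $J$ be injective with extension constant $\iota$. If $1\le p\le n$ and $G\in L(E_p,J)$ satisfies $G\partial_{p+1}=0$, then there is $S\in L(E_{p-1},J)$ with $S\partial_p=G$ and $\|S\|\le\iota\kappa\|G\|$.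
\end{corollary}

\begin{proof}
For $x\in E_p$ and $y$ as in \eqref{eq:ex}, $\|Gx\|=\|G(x-\partial y)\|\le\kappa\|G\|\|\partial_px\|$. So $\partial_px\mapsto Gx$ is a well-defined operator of norm at most $\kappa\|G\|$ on the subspace $\partial_pE_p$ of $E_{p-1}$. Extend it by (F2).
\end{proof}

\section{Proof of the lifting theorem}\label{sec:proof}

We prove Theorem~\ref{thm:lift} by induction on $s$, assuming it for all complexes of length less than $s$ (no assumption if $s=1$). Put $d^s=0$ and $Z^k=\ker d^k=d^{k-1}(J^{k-1})$ for $1\le k\le s$, so $Z^s=J^s$. Let $c\ge1$ bound the norms $\|d^k\|$, let $\iota\ge1$ be an extension constant for all $J^k$, and for $0\le k\le s-1$ let $h_k$ be the function $h_d$ of the surjection $d^k\colon J^k\to Z^{k+1}$. For $1\le k\le s-1$ the tail $J^k\to\dots\to J^s\to0$ satisfies the hypotheses of the theorem with length $s-k$. So the induction hypothesis gives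
\begin{equation}\label{eq:tails}
h_k(M)=O(M^\theta)\quad\text{for all }\theta>0\text{ and }1\le k\le s-1 .
\end{equation}

Let $n=s$, $N\ge1$, take $E=E^{(n)}$ and $\kappa=\kappa_n(N)\ge1$ from Proposition~\ref{prop:ex}, and let $T\in L(E_n,Z^1)$, $\|T\|\le1$. The aim is to factor $T$ through $\partial_n$ by an operator $E_{n-1}\to Z^1$ of norm $N^{o(1)}$.

\subsection{Ascent: a map of complexes}

We construct $S_k\in L(E_{n-k},J^k)$, $1\le k\le s$, making the diagram
\[
\begin{array}{ccccccccc}
E_n&\xrightarrow{\ \partial_n\ }&E_{n-1}&\xrightarrow{\partial_{n-1}}&E_{n-2}&\to\ \cdots\ \to&E_0&&\\[2pt]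
\big\downarrow{\scriptstyle T}&&\big\downarrow{\scriptstyle S_1}&&\big\downarrow{\scriptstyle S_2}&&\big\downarrow{\scriptstyle S_s}&&\\[2pt]
Z^1&\hookrightarrow&J^1&\xrightarrow{\ d^1\ }&J^2&\to\ \cdots\ \to&J^s&\to&0
\end{array}
\]
commute, that is,
\begin{equation}\label{eq:asc}
S_1\partial_n=T,\qquad S_k\partial_{n-k+1}=d^{k-1}S_{k-1}\quad(2\le k\le s),
\end{equation}
with $\|S_k\|\le(\iota\kappa c)^k$. For $k=1$ apply Corollary~\ref{cor:ext} with $p=n$ and $G=T$; the condition on $G$ is empty since $E_{n+1}=0$. For $2\le k\le s$ apply it with $p=n-k+1\in[1,n-1]$ and $G=d^{k-1}S_{k-1}$. The condition holds: $G\partial_{p+1}=d^{k-1}S_{k-1}\partial_{n-k+2}$ equals $d^1T=0$ for $k=2$ and $d^{k-1}d^{k-2}S_{k-2}=0$ for $k\ge3$. The corollary gives $\|S_1\|\le\iota\kappa$ and $\|S_k\|\le\iota\kappa c\|S_{k-1}\|$.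

\subsection{Descent: correcting the ranges}

The operator $S_1$ takes values in $J^1$, not in $Z^1$. At the top of the ladder the problem does not arise, because $J^s=Z^s$. We push this information down and construct, for $k=s,s-1,\dots,1$, operators $S'_k\in L(E_{n-k},Z^k)$ with
\begin{equation}\label{eq:desc}
S'_k\partial_{n-k+1}=S_k\partial_{n-k+1}.
\end{equation}
Put $S'_s=S_s$. Let $k\ge2$ and suppose $S'_k$ is given. Since $E_{n-k}$ has width at most $N^n$, Lemma~\ref{lem:h}(iii) gives $V_k\in L(E_{n-k},J^{k-1})$ with $d^{k-1}V_k=S'_k$ and $\|V_k\|\le2h_{k-1}(N^n)\|S'_k\|$. Put $S'_{k-1}=S_{k-1}-V_k\partial_{n-k+1}$. By \eqref{eq:desc} and \eqref{eq:asc},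
\[
d^{k-1}S'_{k-1}=d^{k-1}S_{k-1}-S'_k\partial_{n-k+1}=d^{k-1}S_{k-1}-S_k\partial_{n-k+1}=0,
\]
so $S'_{k-1}$ takes values in $Z^{k-1}$, and \eqref{eq:desc} holds for $k-1$ because $\partial_{n-k+1}\partial_{n-k+2}=0$. With $a=(\iota\kappa c)^s$ and $\beta_k=4n\,h_k(N^n)\ge1$ we have $\|S'_s\|\le a$ and $\|S'_{k-1}\|\le a+\beta_{k-1}\|S'_k\|$. By downward induction $\|S'_k\|\le(s-k+1)\,a\,\beta_k\cdots\beta_{s-1}$. So $S'=S'_1\in L(E_{n-1},Z^1)$ satisfies $S'\partial_n=T$ and
\[
\|S'\|\le s(\iota\kappa c)^s\prod_{k=1}^{s-1}4n\,h_k(N^n).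
\]
Only $h_1,\dots,h_{s-1}$ appear. Let $\delta>0$. The factor $\kappa^s=C_n^s(1+\log N)^{ns/2}$ is $O(N^{\delta/2})$, and by \eqref{eq:tails} with $\theta=\delta/(2ns)$ the product is $O(N^{\delta/2})$. Hence $\|S'\|\le A'_\delta N^\delta$ with $A'_\delta$ independent of $N$ and $T$.

\subsection{The recursion}

The space $E_{n-1}$ has width $N^{n-1}$. By Lemma~\ref{lem:h}(iii), $S'=d^0W$ with $\|W\|\le2h_0(N^{n-1})\|S'\|$. Then $d^0W\partial_n=T$ and $\|W\partial_n\|\le4nA'_\delta N^\delta h_0(N^{n-1})$. With $A_\delta=\max(1,4nA'_\delta)$,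
\begin{equation}\label{eq:rec}
h_0(N^n)\le A_\delta N^\delta h_0(N^{n-1})\qquad(N\ge1,\ \delta>0).
\end{equation}
Call $a\ge0$ \emph{admissible} if $\sup_Mh_0(M)M^{-a}<\infty$. By Lemma~\ref{lem:h}(ii) the number $\frac12$ is admissible, and any number larger than an admissible one is admissible. Let $\gamma\in[0,\frac12]$ be the infimum of the admissible numbers. Let $a>\gamma$, say $h_0(M)\le BM^a$ for all $M$, and let $\delta>0$. Given $M$, put $N=\lceil M^{1/n}\rceil\le2M^{1/n}$. By Lemma~\ref{lem:h}(i) and \eqref{eq:rec},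
\[
h_0(M)\le h_0(N^n)\le A_\delta B\,N^{\delta+(n-1)a}\le A_\delta B\,2^{\delta+(n-1)a}M^{(\delta+(n-1)a)/n}.
\]
So $\gamma\le(\delta+(n-1)a)/n$. Letting $\delta\to0$ and $a\to\gamma$ gives $n\gamma\le(n-1)\gamma$, that is, $\gamma=0$. Every $\eta>0$ is therefore admissible, and every $T\in L(\ell_2^M,Z^1)$ has a lifting of norm at most $2h_0(M)\|T\|\le CM^\eta\|T\|$. This completes the induction and the proof of Theorem~\ref{thm:lift}.\qed

\begin{remark}[Use of the hypotheses]
Injectivity of $J^1,\dots,J^s$ is used in the ascent, through Corollary~\ref{cor:ext}. No operator is ever extended into $J^0$, so the injectivity of $J^0$ plays no part in the argument. Exactness at $J^1,\dots,J^{s-1}$ turns the equations $d^kS'_k=0$ into the possibility of lifting $S'_k$. Exactness at $J^s$, which expresses that the complex is finite, starts the descent, and the theorem fails without it: if $\mathbf{q}\colon J\to Y$ is placed in front of an infinite injective presentation of $Y$, the resulting complex is exact at every term after $J$, the operators $u^0i_M$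 have norm at most $\|u^0\|$, and their liftings have norm at least $\sqrt{M}$ by Lemma~\ref{lem:rad}. Finally, the number $n$ of randomized indices cannot be taken smaller than $s$ in this argument: \eqref{eq:ex} is not available for $p=0$, so the ascent stops at $S_n\colon E_0\to J^n$, and the descent can begin only if $J^n=Z^n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Castillo}
Jes\'us M.~F.~Castillo, \emph{The hitchhiker guide to Categorical Banach space theory. Part II}, arXiv:2110.06300 (2021).

\end{thebibliography}
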